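\title{The mixing time of the kinetically constrained Ising process on the torus at low density}

\begin{abstract}
We consider the kinetically constrained Ising process (the FA1f model) on the torus $\mathbb Z_L^d$ with $n=L^d$ vertices and density $p$ of order $1/n$. We prove that its mixing time is of order $n^3$ for $d\ge3$ and of order $n^3\log n$ for $d=2$, which confirms a conjecture of Pillai and Smith. The relaxation time has the same order and there is no cutoff. The upper bound rests on averaging observables over the fast removal of adjacent particles, after which the process can be compared, by exact generator inequalities, with coalescing random walks.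
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Let $G=(V,E)$ be a finite graph with $n=|V|$ vertices and let $p\in(0,1)$. We identify a configuration $x\in\{0,1\}^V$ with the set of vertices in state $1$, whose elements we call \emph{particles}, and we let $\Omega$ be the set of nonempty subsets of $V$. The \emph{kinetically constrained Ising process} (KCIP, also called the FA1f model) with density $p$ is the Markov chain $(Y_m)_{m\ge0}$ on $\Omega$ defined as follows. At step $m$ choose, independently of everything else, a uniform vertex $v_m\in V$ and a uniform number $\theta_m\in[0,1]$. If no neighbor of $v_m$ belongs to $Y_m$, put $Y_{m+1}=Y_m$. Otherwise put $Y_{m+1}=Y_m\cup\{v_m\}$ if $\theta_m\le p$ and $Y_{m+1}=Y_m\setminus\{v_m\}$ if $\theta_m>p$. A particle can be removed only next to another particle, so the chain stays in $\Omega$. Its stationary distribution is the Bernoulli product measure conditioned to be nonempty,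
\[
\pi(x)=\frac1Z\,p^{|x|}(1-p)^{n-|x|},\qquad Z=1-(1-p)^n .
\]
Let $P$ be the transition matrix and $\|\mu-\nu\|_{\mathrm{TV}}=\sup_A(\mu(A)-\nu(A))$. The mixing profile and the mixing time are
\[
\tau(\epsilon)=\inf\Big\{m>0:\ \sup_{x\in\Omega}\|P^m(x,\cdot)-\pi\|_{\mathrm{TV}}<\epsilon\Big\},\qquad \tau_{\mathrm{mix}}=\tau(1/4).
\]
Without the constraint the chain would be in equilibrium as soon as every vertex had been selected once. The question is how much the constraint slows it down when particles are rare.

We take for $G$ the torus with vertex set $\mathbb Z_L^d$, in which $u$ and $v$ are adjacent if $u-v\in\pm\{e_1,\dots,e_d\}$; thus $n=L^d$. The density is $p=c/n$ with $c$ and $d$ fixed, and $L\to\infty$. Write $f\approx g$ if $f(n)/g(n)$ lies between two positive constants that do not depend on $n$, for all large $n$. It is known that $\tau_{\mathrm{mix}}$ is at least of order $n^3$ and at most of order $n^3\log n$ for $d\ge3$, and that it is at least of order $n^3$ and at most of order $n^3(\log n)^{14}$ for $d=2$. Pillai and Smith~\cite{PS}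 conjecture that $\tau_{\mathrm{mix}}\approx n^3$ for $d\ge3$ and $\tau_{\mathrm{mix}}\approx n^3\log n$ for $d=2$. We prove this conjecture. The proof is self-contained and covers both the upper and the lower bounds.

\subsection{Results}

Fix $d\ge2$ and $0<c_0\le c_1<\infty$. We allow any density $p=p_n$ with $c_0\le np\le c_1$; the conjecture is the case $c_0=c_1=c$. Put
\[
T_n=\begin{cases} n, & d\ge3,\\ n\log n, & d=2.\end{cases}
\]

\begin{theorem}\label{thm:main}
We have $\tau_{\mathrm{mix}}\approx n^2T_n$; that is, $\tau_{\mathrm{mix}}\approx n^3$ for $d\ge3$ and $\tau_{\mathrm{mix}}\approx n^3\log n$ for $d=2$.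
\end{theorem}

The matrix $P$ is self-adjoint in $L^2(\pi)$ with spectrum in $[0,1]$ (Section~\ref{sec:prelim}). Let $\lambda_2$ be its second largest eigenvalue and $t_{\mathrm{rel}}=1/(1-\lambda_2)$ the relaxation time. Let $X_t=Y_{\eta_t}$, where $(\eta_t)$ is a Poisson process of rate $n$ independent of $(v_m,\theta_m)_{m\ge0}$, be the continuous-time chain. A sequence of chains has \emph{cutoff} if $\tau(\epsilon)/\tau(1-\epsilon)\to1$ for every $\epsilon\in(0,1/2)$. Theorem~\ref{thm:main} is the case $\epsilon=1/4$ of part (b) of the following statement.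

\begin{theorem}\label{thm:strong}
There are constants $0<C_1\le C_2$ depending only on $d,c_0,c_1$ such that for all large $n$:
\begin{itemize}
\item[(a)] $C_1n^2T_n\le t_{\mathrm{rel}}\le C_2n^2T_n$;
\item[(b)] $C_1\,n^2T_n\log(1/\epsilon)\le\tau(\epsilon)\le C_2\,n^2T_n\log(1/\epsilon)$ for all $\epsilon\in(0,1/4]$; in particular there is no cutoff;
\item[(c)] $\sup_{x\in\Omega}\sup_{t\ge C_2nT_n}E_x|X_t|\le C_2$.
\end{itemize}
\end{theorem}

\subsection{Why $n^2T_n$}\label{sec:heuristic}

The following heuristic explains the answer and introduces the three clocks that we use. Under $\pi$ the number of particles is a binomial variable of mean $np$ conditioned to be positive, so a typical configuration has a bounded number of particles, and one particle and two particles both have probability bounded below.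

Work in continuous time, in which every vertex is updated at rate $1$. Consider a lone particle at $u$. A particle is born at a given neighbor $v$ at rate $p$. The two particles are then adjacent, each dies at rate about $1$, and by symmetry the survivor is $v$ with probability about $\frac12$. Seen on a slow time scale, the particle jumps along each directed edge at rate $p/2$. We call $\sigma=pt$ the \emph{walk time}: one unit of walk time is about $n$ units of continuous time $t$, and about $n^2$ steps of the discrete chain.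

A single walk spreads over the torus in walk time $L^2$, but to mix, the chain must also be able to pass from two particles to one. This requires two walks to come close, and two independent walks on the torus meet in walk time of order $T_n$ (Lemma~\ref{lem:meet}). This suggests $nT_n$ units of continuous time and $n^2T_n$ steps. The reverse transition gives the same guess. To pass from one particle to two, a second birth must occur before the first one is undone, which happens at rate of order $p^2$, hence once in a continuous time $n^2$. The two new particles are at distance two; for $d=2$ they merge again before separating, except with probability of order $1/\log n$, and this produces the logarithm.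

\subsection{The shape of the proof}

The relaxation time is estimated directly in Section~\ref{sec:gap}, by a test function from below and a comparison of Dirichlet forms from above, and it gives the lower bounds on $\tau(\epsilon)$. The upper bound on $\tau(\epsilon)$ must then avoid losing any logarithm. The spectral estimate
\[
2\|P^m(x,\cdot)-\pi\|_{\mathrm{TV}}\le\Big\|\frac{P^m(x,\cdot)}{\pi}-1\Big\|_{L^2(\pi)}\le\lambda_2^m\,\pi(x)^{-1/2}
\]
costs a factor $\log(1/\pi(x))$, which is of order $n\log n$ for $x=V$ and still of order $\log n$ for a single particle. We therefore show that, from any start and with probability bounded below, the chain reaches in time $O(nT_n)$ a law whose density with respect to $\pi$ is bounded; from such a law $O(t_{\mathrm{rel}})$ further steps suffice. There are three steps.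
\begin{enumerate}
\item \emph{Coming down} (Sections~\ref{sec:death}--\ref{sec:down}). The expected number of particles is bounded after time $O(nT_n)$. The tool is an operator $Q$ that averages a function over the fast removal of adjacent particles. Applied to the expected number of surviving coalescing walks, it yields a function that is a supermartingale for the KCIP up to a small error.
\item \emph{Spreading} (Section~\ref{sec:density}). From a bounded number of nonadjacent particles, a further time $O(n^2)$ produces a bounded density. The operator $Q$ is used again, now with a symmetric kernel on tuples of vertices that is bounded by a Nash-type argument.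
\item \emph{Return to discrete time} (Section~\ref{sec:discrete}). The first two steps are generator computations in continuous time, and they end after a random number of discrete steps. A maximal inequality removes this randomness at no cost.
\end{enumerate}

\section{Preliminaries}\label{sec:prelim}

\subsection{Conventions}

The letters $C,c,C_i,c_i$ denote positive constants depending only on $d,c_0,c_1$; unnumbered ones may change from line to line. Throughout, $n$ is large; in particular $L\ge8$ and $p\le\frac12$. We write $u\sim v$ for adjacency, $\operatorname{dist}$ for the graph distance, $\Gamma(v)$ for the set of the $2d$ neighbors of $v$, and $\Gamma(x)=\bigcup_{u\in x}\Gamma(u)$. Thus $v$ can be updated in $x$ exactly when $v\in\Gamma(x)$, this condition does not depend on whether $v\in x$, and $|\Gamma(x)|\le2d|x|$. Let $\deg_x(u)=|\Gamma(u)\cap x|$ and let $x^+=x\cap\Gamma(x)$ be the set of particles that have a neighboring particle. A set $x$ is \emph{independent} if $x^+=\emptyset$. We abbreviate $x\cup v=x\cup\{v\}$, $x\setminus v=x\setminus\{v\}$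 and $A-u+v=(A\setminus u)\cup v$.

The chain $X_t$ has generator $\mathsf L=n(P-I)$, that is,
\[
\mathsf Lf(x)=\sum_{v\in\Gamma(x)}\big[pf(x\cup v)+(1-p)f(x\setminus v)-f(x)\big].
\]
We say that $v$ \emph{rings $1$} (or \emph{rings $0$}) when it is selected with $\theta_m\le p$ (or $\theta_m>p$); in continuous time this happens at rate $p$ (or $1-p$).

Two elementary facts are used repeatedly. If a finite chain $X$ with generator $\mathsf G$ is killed at time $\zeta\le\infty$ (so the rows of $\mathsf G$ have nonpositive sums) and $F_r(x)$ is $C^1$ in $r$, then the product rule for $e^{r\mathsf G}F_r$ gives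
\begin{equation}\label{eq:dynkin}
\frac{d}{dr}E_x[F_r(X_r);r<\zeta]=E_x[(\partial_rF_r+\mathsf GF_r)(X_r);r<\zeta].
\end{equation}
If $w'\le a-w/2$ on $[s,r]$ with $a\ge0$, then $e^{t/2}(w(t)-2a)$ is nonincreasing there, so
\begin{equation}\label{eq:gronwall}
w(r)\le e^{-(r-s)/2}w(s)+2a .
\end{equation}

\subsection{Reversibility and the Dirichlet form}

Write $P=\frac1n\sum_v\Pi_v$, where $\Pi_v$ resamples the state of $v$ if $v\in\Gamma(x)$ and does nothing otherwise. Partition $\Omega$ into the pairs $\{\xi,\xi\cup v\}$ with $v\in\Gamma(\xi)\setminus\xi$ and the singletons $\{x\}$ with $v\notin\Gamma(x)$. Since $\pi(\xi\cup v):\pi(\xi)=p:(1-p)$, the operator $\Pi_v$ is the conditional expectation under $\pi$ given the block of this partition, hence an orthogonal projection in $L^2(\pi)$. So $P$ is self-adjoint with spectrum in $[0,1]$, and $\|P^r\phi\|_2\le\lambda_2^r\|\phi\|_2$ whenever $\pi(\phi)=0$.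

The Dirichlet form $\mathcal D(f)=\langle f,-\mathsf Lf\rangle_\pi=\sum_v\langle f,(I-\Pi_v)f\rangle_\pi$ is the sum over $v$ of the averaged conditional variances. A pair contributes $(\pi(\xi)+\pi(\xi\cup v))\,p(1-p)(f(\xi\cup v)-f(\xi))^2$, and $\pi(\xi)+\pi(\xi\cup v)=\pi(\xi)/(1-p)$. Therefore
\begin{equation}\label{eq:dirichlet}
\mathcal D(f)=p\sum_{\xi\in\Omega}\ \sum_{v\in\Gamma(\xi)\setminus\xi}\pi(\xi)\big(f(\xi\cup v)-f(\xi)\big)^2 ,
\end{equation}
and the variational characterization of $\lambda_2$ reads
\begin{equation}\label{eq:rayleigh}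
1-\lambda_2=\min_{f\text{ nonconstant}}\frac{\mathcal D(f)}{n\operatorname{Var}_\pi f}.
\end{equation}
From $c_0\le np\le c_1$ we get $Z\ge1-e^{-c_0}$ and $(1-p)^n\ge e^{-2c_1}$, hence
\begin{equation}\label{eq:pi}
E_\pi|x|=\frac{np}Z\le C,\qquad \pi(B)\ge e^{-2c_1}c_0^{\,j}\,n^{-j}\quad\text{if }|B|=j\ge1 .
\end{equation}

\subsection{Random walk on the torus}

Let $\Delta h(u)=\sum_{v\sim u}(h(v)-h(u))$ and $\mathcal E(h)=\sum_{\{w,w'\}\in E}(h(w)-h(w'))^2=-\sum_uh(u)\Delta h(u)$. For $k\in\mathbb Z^d\cap(-L/2,L/2]^d$ the functions $e_k(u)=e^{2\pi ik\cdot u/L}$ are orthogonal eigenfunctions of $-\Delta$, with $\sum_u|e_k(u)|^2=n$ and eigenvalues $\lambda_k=\sum_{j=1}^d2(1-\cos(2\pi k_j/L))$. Since $1-\cos\theta\ge2\theta^2/\pi^2$ for $|\theta|\le\pi$,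
\begin{equation}\label{eq:eigen}
\lambda_k\ge16|k|^2/L^2 .
\end{equation}
The second inequality below says that the effective resistance between any two vertices is at most $CT_n/n$; this is where $T_n$ first enters.

\begin{lemma}\label{lem:resistance}
Let $h:V\to\mathbb R$ have mean $\bar h=n^{-1}\sum_uh(u)$. Then $\sum_u(h(u)-\bar h)^2\le\frac{L^2}{16}\mathcal E(h)$, and $(h(u)-h(v))^2\le C\frac{T_n}n\mathcal E(h)$ for all $u,v$.
\end{lemma}

\begin{proof}
Write $h=\sum_k\hat h(k)e_k$. Then $\sum_u(h(u)-\bar h)^2=n\sum_{k\ne0}|\hat h(k)|^2$ and $\mathcal E(h)=n\sum_{k\neq0}\lambda_k|\hat h(k)|^2$, so \eqref{eq:eigen} gives the first claim. By the Cauchy--Schwarz inequality,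
\[
(h(u)-h(v))^2\le\Big(2\sum_{k\ne0}|\hat h(k)|\Big)^2\le\frac4n\sum_{k\ne0}\lambda_k^{-1}\;\mathcal E(h)\le\frac{L^2}{4n}\sum_{k\ne0}|k|^{-2}\;\mathcal E(h).
\]
At most $Cr^{d-1}$ indices $k$ have $\max_j|k_j|=r$, so $\sum_{k\ne0}|k|^{-2}\le C\sum_{1\le r\le L/2}r^{d-3}$, which is at most $CL^{d-2}$ for $d\ge3$ and $C\log n$ for $d=2$.
\end{proof}

A \emph{walk} always means the continuous-time walk on $V$ that crosses each directed edge at rate $\frac12$. Its generator is $\frac12\Delta$ and its kernel is $g_r(x,y)=n^{-1}\sum_ke^{-r\lambda_k/2}e_k(x-y)$. The difference of two independent walks crosses each directed edge at rate $1$, so it has kernel $g_{2r}$, and two independent walks from $x$ and $y$ are at the same site at time $r$ with probability $g_{2r}(x,y)$. Put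
\[
\gamma(r)=g_{2r}(0,0),\qquad I(\sigma)=\int_0^\sigma\gamma(r)\,dr ;
\]
$I(\sigma)$ is the expected time spent together up to time $\sigma$ by two walks started at the same site.

\begin{lemma}\label{lem:kernel}
There is a constant $\beta\ge1$ such that for all $x,y\in V$ and $r>0$:
\begin{itemize}
\item[(a)] $\frac1{2n}\le g_r(x,y)\le\frac2n$ if $r\ge\beta L^2$;
\item[(b)] $g_r(x,y)\le C(r^{-d/2}+n^{-1})$;
\item[(c)] $g_{2r}(x,y)\le\gamma(r)$ and $\gamma(r)\ge c(1+r)^{-d/2}$;
\item[(d)] $I(\sigma)\le CT_n/n$ for $\sigma\le T_n$, and $I(\sigma)\ge cT_n/n$ for $\sigma\ge L^2$; if $d=2$, then $I(\sigma)\ge c\log(1+\sigma)$ for all $\sigma$.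
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:eigen}, $|ng_r(x,y)-1|\le\sum_{k\ne0}e^{-8r|k|^2/L^2}\le\sum_{k\in\mathbb Z^d\setminus0}e^{-8\beta|k|^2}$, which is at most $\frac12$ for $\beta$ large.

(b) Comparing a sum with an integral, $\sum_{m\in\mathbb Z}e^{-8rm^2/L^2}\le1+L\sqrt{\pi/(8r)}$. Hence $g_r(x,y)\le n^{-1}(1+L/\sqrt r)^d\le2^d(n^{-1}+r^{-d/2})$.

(c) The first claim is the triangle inequality in the Fourier formula; it says that $0$ is the most likely position of the difference walk started at $0$. The lift of this walk to $\mathbb Z^d$ is a sum of a Poisson($2dr$) number of independent centered unit steps, so its squared Euclidean norm has mean $2dr$ and is at most $4dr$ with probability at least $\frac12$. The ball of radius $\sqrt{4dr}$ has at most $C(1+r)^{d/2}$ points, so $\frac12\le C(1+r)^{d/2}\gamma(r)$.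

(d) By (b) and $\gamma\le1$, for $\sigma\le T_n$ we have $I(\sigma)\le1+C\int_1^{T_n}r^{-d/2}dr+CT_n/n$, and the integral is at most $C$ for $d\ge3$ and $C\log n$ for $d=2$. By (c), $I(\sigma)\ge I(1)\ge c$ for $\sigma\ge1$, which settles $d\ge3$; for $d=2$, $I(\sigma)\ge c\log(1+\sigma)$, which is at least $c\log n$ when $\sigma\ge L^2=n$.
\end{proof}

\section{The relaxation time}\label{sec:gap}

\begin{proposition}\label{prop:gap}
$c\,n^2T_n\le t_{\mathrm{rel}}\le C\,n^2T_n$.
\end{proposition}

By \eqref{eq:rayleigh} we must find one $f$ with $\mathcal D(f)\le\frac C{nT_n}\operatorname{Var}_\pi f$, and prove $\operatorname{Var}_\pi f\le CnT_n\mathcal D(f)$ for all $f$.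

\subsection{A test function}

The slow event is the separation of two particles, so we test with a function of the diameter $\operatorname{diam}(x)=\max_{u,w\in x}\operatorname{dist}(u,w)$. Let $f=\varphi(\operatorname{diam}(x))$, where $\varphi(0)=\varphi(1)=0$ and, for $r\ge1$,
\[
\varphi(r)=\mathbf 1\{r\ge2\}\quad(d\ge3),\qquad \varphi(r)=\min\Big(1,\frac{\log r}{\log\ell}\Big),\quad\ell=\lfloor L/4\rfloor\quad(d=2).
\]
For $d=2$ about $r$ vertices lie at distance $r$ from a given one, so the cost of a profile is roughly $\sum_rr(\varphi(r+1)-\varphi(r))^2$; for a given total rise this sum is smallest when the increments are proportional to $1/r$, which explains the logarithm.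

Given $|x|=k\ge2$, the set $x$ is a uniform $k$-set, and two distinct elements of $x$ chosen at random form a uniform pair of distinct vertices; $\operatorname{diam}(x)$ is at least their distance, with equality if $k=2$. For $d=2$ at most $4r$ vertices lie at distance $r\ge1$ from $0$, and all distances are at most $L$.

\emph{Variance.} With $x,x'$ independent samples, $\operatorname{Var}_\pi f=\frac12E(f(x)-f(x'))^2\ge\pi(f=0)\pi(f=1)$. We have $f=0$ if $|x|=1$. If $|x|=2$, then $f=1$ except for a fraction at most $2d/(n-1)$ of the pairs when $d\ge3$, and at most $\frac18$ when $d=2$, since at most $1+\sum_{r<\ell}4r\le2\ell^2\le n/8$ vertices lie within distance less than $\ell$ of $0$. By \eqref{eq:pi}, $\pi(|x|=j)\ge c$ for $j=1,2$. So $\operatorname{Var}_\pi f\ge c$.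

\emph{Dirichlet form.} In \eqref{eq:dirichlet} there are at most $2d|\xi|$ vertices $v$ for each $\xi$, and $\operatorname{diam}(\xi)\le\operatorname{diam}(\xi\cup v)\le\operatorname{diam}(\xi)+1$ because $v$ is adjacent to a vertex of $\xi$. If $|\xi|=1$ the diameter goes from $0$ to $1$ and $f$ does not change; this is the reason for $\varphi(1)=0$. Let $|\xi|\ge2$ and $r=\operatorname{diam}(\xi)\ge1$. For $d\ge3$, $f$ changes only if $r=1$, which given $|\xi|$ has probability at most $2d/(n-1)$. Hence $\mathcal D(f)\le p\cdot2dE_\pi|x|\cdot\frac{2d}{n-1}\le C/n^2$. For $d=2$, $f$ changes by at most $\log\frac{r+1}r/\log\ell\le\frac1{r\log\ell}$, so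
\[
\mathcal D(f)\le\frac{4p}{\log^2\ell}\,E_\pi|x|\cdot\frac1{n-1}\sum_{z\ne0}\operatorname{dist}(0,z)^{-2}\le\frac{Cp}{n\log^2\ell}\sum_{r=1}^L\frac4r\le\frac C{n^2\log n}.
\]
In both cases $\mathcal D(f)\le C/(nT_n)$, which proves the lower bound in Proposition~\ref{prop:gap}.

\subsection{The Poincar\'e inequality}

Let $\nu$ be the Bernoulli($p$) product measure on all subsets of $V$, so $\nu=Z\pi\le\pi$ on $\Omega$. The Efron--Stein inequality bounds the variance under a product measure by the sum over $v$ of the expected conditional variances in the coordinate $v$; computing these as for \eqref{eq:dirichlet},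
\begin{equation}\label{eq:ES}
\operatorname{Var}_\nu F\le\sum_{\xi\subset V}\sum_{v\notin\xi}\nu(\xi)\,p\,\big(F(\xi\cup v)-F(\xi)\big)^2 .
\end{equation}
Given $f$ on $\Omega$, extend it by $F(\emptyset)=n^{-1}\sum_uf(\{u\})$. Then $\operatorname{Var}_\pi f\le E_\pi(F-\nu(F))^2\le Z^{-1}\operatorname{Var}_\nu F$. The right side of \eqref{eq:ES} contains births at vertices far from all particles, which the constraint forbids. Such a birth is simulated by creating an extra particle next to an existing one and moving it to $v$. Letting it use all routes through the torus, rather than one path, makes the price the resistance bound of Lemma~\ref{lem:resistance}.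

\emph{Terms with $\xi\ne\emptyset$.} Fix $u\in\xi$ and put $h_\xi(w)=f(\xi\cup w)$, so $h_\xi(u)=f(\xi)$. By Lemma~\ref{lem:resistance}, $(f(\xi\cup v)-f(\xi))^2\le C\frac{T_n}n\mathcal E(h_\xi)$ for every $v$. Summing over at most $n$ vertices $v$, these terms contribute at most $CpT_n\sum_{\xi\in\Omega}\pi(\xi)\mathcal E(h_\xi)$. Consider an edge $\{w,w'\}$ in $\mathcal E(h_\xi)$.
\begin{itemize}
\item If $w,w'\in\xi$, the term vanishes.
\item If $w\in\xi$ and $w'\notin\xi$, the term is $(f(\xi\cup w')-f(\xi))^2$ with $w'\in\Gamma(\xi)\setminus\xi$. Each pair $(\xi,w')$ arises from at most $2d$ vertices $w$, so by \eqref{eq:dirichlet} these terms add up to at most $2dp^{-1}\mathcal D(f)$.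
\item If $w,w'\notin\xi$, the term is at most $2(f(\xi\cup w\cup w')-f(\xi\cup w))^2+2(f(\xi\cup w\cup w')-f(\xi\cup w'))^2$. We thus sum $2\pi(\xi)(f(\xi'\cup w')-f(\xi'))^2$ over ordered pairs $(w,w')$, where $\xi'=\xi\cup w$ and $w'\in\Gamma(\xi')\setminus\xi'$. Here $\pi(\xi)\le\pi(\xi')/p$, and each $(\xi',w')$ arises from at most $2d$ choices of $w$. The total is at most $4dp^{-2}\mathcal D(f)$.
\end{itemize}
The contribution is at most $CpT_n\cdot6dp^{-2}\mathcal D(f)\le CnT_n\mathcal D(f)$, using $1/p\le n/c_0$.

\emph{Terms with $\xi=\emptyset$.} By the choice of $F(\emptyset)$ and the first part of Lemma~\ref{lem:resistance},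
\[
\sum_v\big(f(\{v\})-F(\emptyset)\big)^2\le\frac{L^2}{16}\sum_{\{w,w'\}\in E}\big(f(\{w\})-f(\{w'\})\big)^2\le\frac{L^2}8\sum_{w}\sum_{w'\sim w}\big(f(\{w,w'\})-f(\{w\})\big)^2 .
\]
By \eqref{eq:dirichlet} and $\pi(\{w\})\ge cp$, the last double sum is at most $C\mathcal D(f)/p^2$. Multiplying by $\nu(\emptyset)p\le p$ gives at most $CL^2n\mathcal D(f)\le CnT_n\mathcal D(f)$, since $L^2\le n$ for $d\ge2$.

Thus $\operatorname{Var}_\pi f\le CnT_n\mathcal D(f)$, and Proposition~\ref{prop:gap} is proved. In particular $\lambda_2<1$.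

\subsection{The lower bound on the mixing profile}

Let $\delta(m)=\sup_x\|P^m(x,\cdot)-\pi\|_{\mathrm{TV}}$, and let $f$ be a real eigenfunction for $\lambda_2$ with $\pi(f)=0$. Then $\lambda_2^m|f(x)|=|P^mf(x)-\pi(f)|\le2\|f\|_\infty\delta(m)$, and choosing $x$ where $|f|$ is maximal gives $\lambda_2^m\le2\delta(m)$. Hence $\lambda_2^{\tau(\epsilon)}<2\epsilon$. Since $\log(1/\lambda_2)\le1/\lambda_2-1=1/(t_{\mathrm{rel}}-1)$ and $\log\frac1{2\epsilon}\ge\frac12\log\frac1\epsilon$ for $\epsilon\le\frac14$,
\begin{equation}\label{eq:lower}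
\tau(\epsilon)\ge(t_{\mathrm{rel}}-1)\log\frac1{2\epsilon}\ge c\,n^2T_n\log\frac1\epsilon\qquad\big(0<\epsilon\le\tfrac14\big).
\end{equation}

\section{Averaging over the death dynamics}\label{sec:death}

The generator splits into a fast and a slow part, $\mathsf L=\mathsf L_0+p\mathsf L_1$, with
\[
\mathsf L_0f(x)=\sum_{v\in x^+}\big[f(x\setminus v)-f(x)\big],\qquad\mathsf L_1f(x)=\sum_{v\in\Gamma(x)}\big[f(x\cup v)-f(x\setminus v)\big].
\]
Under $\mathsf L_0$ alone every particle with a neighboring particle dies at rate $1$, until an independent set is left. The motion we want to see has rate $p$, and for a general function $f$ it is hidden behind the much larger term $\mathsf L_0f$. We therefore work with functions that $\mathsf L_0$ annihilates: functions of the final state of the death dynamics, averaged over its randomness.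

The final state is explicit. Let $(R_v)_{v\in V}$ be independent exponential variables of mean $1$, and let $v\in x$ die at time $R_v$ if it then has a living neighbor. A neighbor $u$ with $R_u>R_v$ is alive at time $R_v$, and a neighbor $u$ with $R_u<R_v$ has died at time $R_u$ because $v$ was alive. So the survivors form the set
\[
S(x)=\{v\in x:\ R_v>R_u\text{ for all }u\in\Gamma(v)\cap x\}.
\]
From now on this formula is the definition, with $S(\emptyset)=\emptyset$. The set $S(x)$ is independent, it equals $x$ if $x$ is independent, and for $x\in\Omega$ it is nonempty because it contains the vertex of $x$ with the largest $R$. For a function $\Psi$ defined on independent sets put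
\[
Q\Psi(x)=E\,\Psi(S(x)).
\]

\begin{lemma}\label{lem:harmonic}
$\mathsf L_0Q\Psi=0$ on $\Omega$.
\end{lemma}

\begin{proof}
There is nothing to prove if $x^+=\emptyset$. Otherwise let $v_*$ be the vertex of $x^+$ with the smallest $R$; it is uniform on $x^+$. It has a neighbor in $x$, which lies in $x^+$ and has larger $R$, so $v_*\notin S(x)$. For a neighbor $w\in x$ of $v_*$ the condition $R_w>R_{v_*}$ holds automatically, so $S(x\setminus v_*)=S(x)$. The set $S(x\setminus v)$ depends only on the relative order of $R$ on $x^+\setminus v$, and given $v_*=v$ this order is uniform. Hence $Q\Psi(x)=|x^+|^{-1}\sum_{v\in x^+}Q\Psi(x\setminus v)$.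
\end{proof}

Consequently $\mathsf LQ\Psi=p\mathsf L_1Q\Psi$, and to evaluate this we need the effect on $S$ of inserting one vertex. If $v\notin y$ and $v\in\Gamma(y)$, the definition gives, with the same variables $R$,
\begin{equation}\label{eq:insert}
S(y\cup v)=\big(S(y)\setminus\{u\in\Gamma(v):R_u<R_v\}\big)\cup\big(\{v\}\text{ if }R_v>\max\nolimits_{\Gamma(v)\cap y}R\big)\ \subset\ S(y)\cup v .
\end{equation}

Split the number of particles as $|x|=N(x)+W(x)$, where
\[
N(x)=E|S(x)|=\sum_{u\in x}\frac1{1+\deg_x(u)}\ge1,\qquad W(x)=\sum_{u\in x^+}\frac{\deg_x(u)}{1+\deg_x(u)} .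
\]
Thus $N$ counts the particles expected to survive and $W$ those expected to die. We have $\frac12|x^+|\le W(x)\le|x^+|$. Moreover $W(x)=0$ if $x$ is independent, and $W(x)\ge1$ otherwise, because then $|x^+|\ge2$. The quantity to be controlled is
\[
M(t)=\sup_{x\in\Omega}\ \sup_{r\ge t}\ E_xN(X_r)\in[1,n],
\]
which is nonincreasing in $t$. Adjacent particles are created at rate $O(p)$ per particle and disappear at rate about $1$, so $W$ is quickly smaller than $N$ by a factor $p$.

\begin{lemma}\label{lem:W}
For all $x\in\Omega$, $t\ge0$ and $r\ge t+4\log n$, $E_xW(X_r)\le C_4\,p\,M(t)$.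
\end{lemma}

\begin{proof}
By \eqref{eq:insert}, inserting a vertex lowers $|S|$ by at most $2d$, so Lemma~\ref{lem:harmonic} gives $\mathsf LN(x)\ge-2dp|\Gamma(x)|\ge-4d^2p|x|$. Also $\mathsf L|x|=p|\Gamma(x)|-|x^+|\le2dp|x|-W(x)$. With $C_3=2d+4d^2$ and $C_3p\le\frac12$,
\[
\mathsf LW\le C_3p(N+W)-W\le C_3pN-\tfrac12W .
\]
By \eqref{eq:dynkin}, $w(s)=E_xW(X_s)$ satisfies $w'\le C_3pM(t)-w/2$ for $s\ge t$. Apply \eqref{eq:gronwall} on $[r-4\log n,r]$ with $w\le n$: this gives $w(r)\le n^{-1}+2C_3pM(t)$, and $n^{-1}\le p/c_0\le pM(t)/c_0$.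
\end{proof}

\section{Comparison with coalescing walks}\label{sec:compare}

The function $N$ itself decreases only when two particles are very close, so $\mathsf LN$ does not see the slow approach of distant particles. We replace $|S|$ by the number of particles that would survive if $S$ evolved as coalescing walks for the remaining time.

\subsection{The coalescing flow}

Attach independent Poisson clocks of rate $\frac12$ to the directed edges. Let $\Phi_0$ be the identity of $V$, and when the clock of $(u,v)$ rings at time $\sigma$, put $\Phi_\sigma(a)=v$ for all $a$ with $\Phi_{\sigma-}(a)=u$, leaving the other values unchanged. We call $\sigma\mapsto\Phi_\sigma(a)$ a \emph{flow line}. Lines at distinct sites use disjoint sets of clocks, so finitely many lines are independent walks up to the first time two of them meet, and lines that have met stay together. The set $\Phi_\sigma(A)$ is a Markov chain on subsets of $V$ with generator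
\[
\mathcal A\Psi(A)=\frac12\sum_{u\in A}\sum_{v\sim u}\big[\Psi(A-u+v)-\Psi(A)\big].
\]
Put $\Psi_\sigma(A)=E|\Phi_\sigma(A)|$. Then $\Psi_0(A)=|A|$ and $\partial_\sigma\Psi_\sigma=\mathcal A\Psi_\sigma$. Let $q_\sigma=P(\Phi_\sigma(a)\ne\Phi_\sigma(a'))$ for $a\sim a'$; it is the same for all edges by symmetry, and nonincreasing in $\sigma$.

A set function $f$ is \emph{monotone} if $f(A\cup a)-f(A)\ge0$ and \emph{submodular} if this increment is nonincreasing in $A$, for $a\notin A$. Since $\Psi_\sigma(A\cup a)-\Psi_\sigma(A)=P(\Phi_\sigma(a)\notin\Phi_\sigma(A))$, the function $\Psi_\sigma$ is monotone and submodular. A union bound along a shortest path gives $P(\Phi_\sigma(a)\ne\Phi_\sigma(a'))\le q_\sigma\operatorname{dist}(a,a')$, hence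
\begin{equation}\label{eq:increment}
\Psi_\sigma(A\cup a)-\Psi_\sigma(A)\le q_\sigma\operatorname{dist}(a,A)\qquad(A\ne\emptyset).
\end{equation}

We compare $\mathsf LQ\Psi_\sigma$ with $pQ\mathcal A\Psi_\sigma$ vertex by vertex. Write $\Psi=\Psi_\sigma$. By Lemma~\ref{lem:harmonic}, and by grouping the terms of $\mathcal A$ according to the target $v$,
\begin{equation}\label{eq:terms}
\mathsf LQ\Psi(x)=p\sum_{v\in\Gamma(x)}a_v,\qquad pQ\mathcal A\Psi(x)=p\sum_{v\in\Gamma(x)}a'_v,
\end{equation}
\[
a_v=E\big[\Psi(S(x\cup v))-\Psi(S(x\setminus v))\big],\qquad a'_v=\frac12E\sum_{u\in S(x)\cap\Gamma(v)}\big[\Psi(S(x)-u+v)-\Psi(S(x))\big].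
\]

\subsection{Two particles by hand}

Let $x=\{u,u'\}$. All phenomena of the general case are visible here. Recall that $\Psi(\{a\})=1$ and $\Psi(\{a,b\})=1+P(\Phi_\sigma(a)\ne\Phi_\sigma(b))$, and write $q=q_\sigma$.

\emph{A free jump.} Suppose $u\not\sim u'$, and $v$ is adjacent to $u$ but not to $u'$. Then $S(x\cup v)$ is $\{u,u'\}$ or $\{v,u'\}$ with probability $\frac12$ each, and $a_v=\frac12[\Psi(\{v,u'\})-\Psi(\{u,u'\})]=a_v'$. This is the exact form of the jump at rate $p/2$ from Section~\ref{sec:heuristic}.

\emph{A merge.} Suppose $u\not\sim u'$ and $v$ is adjacent to both. According to whether $R_v$ is the smallest, the middle or the largest of the three values, $S(x\cup v)$ is $\{u,u'\}$, one of $\{u\},\{u'\}$, or $\{v\}$. With $q'=P(\Phi_\sigma(u)\ne\Phi_\sigma(u'))$ we get $a_v=\frac13(1+q')+\frac23-(1+q')=-\frac23q'$, while $a_v'=q-q'$. The two dynamics differ: the KCIP merges particles at distance two, and the flow merges them only on the same site. But $a_v\le a'_v$ is equivalent to $q'\le3q$, and $q'\le2q$. So the KCIP coalesces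 at least as fast as the flow.

\emph{A branching.} Suppose $u\sim u'$, and $v\ne u'$ is a neighbor of $u$; it is not adjacent to $u'$ since the torus has no triangles. Then $S(x)$ is a singleton, so $a'_v=0$. The set $S(x\cup v)$ is $\{v,u'\}$ if $R_u$ is the smallest value and a singleton otherwise, so $a_v=\frac13P(\Phi_\sigma(v)\ne\Phi_\sigma(u'))>0$. The inequality $a_v\le a_v'$ fails, but only by $\frac23q$ at most, and only in a configuration with $W(x)=1$.

The factor $q$ in the last case is essential for $d=2$. By Lemma~\ref{lem:W} branchings occur at rate $O(p^2)$ per particle, which over a time $nT_n$ adds up to order $\log n$; only the small probability $q$ that the new particle lasts makes the error acceptable.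

\subsection{The star inequality}

In general $v$ may be adjacent to up to $2d$ particles, in the presence of others. The right tool is submodularity.

\begin{lemma}\label{lem:star}
Let $U$ be a set with $m\ge1$ elements, $v\notin U$, and let $f$ be monotone and submodular on the subsets of $U\cup v$. Let $A=\{u\in U:R_u>R_v\}$, and let $A^*=A$ if $A\ne\emptyset$ and $A^*=\{v\}$ otherwise. Then
\[
Ef(A^*)-f(U)\le\frac12\sum_{u\in U}\big[f(U-u+v)-f(U)\big].
\]
\end{lemma}

\begin{proof}
Put $w=f(U\cup v)$, $\mu_u=w-f(U-u+v)$ and $\mu=w-f(U)$; by monotonicity $\mu\ge0$. Remove the elements of $U\setminus A$ from $U\cup v$ one at a time. By submodularity the removal of $u$ lowers $f$ by at least $\mu_u$, so $f(A\cup v)\le w-\sum_{u\in U\setminus A}\mu_u$. Likewise $f(A)\le f(A\cup v)-\mu$. Hence in both cases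
\[
f(A^*)\le w-\sum_{u\in U\setminus A}\mu_u-\mu\,\mathbf 1\{A\ne\emptyset\}.
\]
Since $P(u\notin A)=\frac12$ and $P(A=\emptyset)=\frac1{m+1}$, we get $Ef(A^*)-f(U)\le\frac\mu{m+1}-\frac12\sum_u\mu_u$. The right side of the claim equals $\frac m2\mu-\frac12\sum_u\mu_u$, and $\frac1{m+1}\le\frac m2$ for $m\ge1$.
\end{proof}

\begin{proposition}\label{prop:compare}
For all $x\in\Omega$ and $\sigma\ge0$,
\[
\mathsf LQ\Psi_\sigma(x)\le p\,Q\mathcal A\Psi_\sigma(x)+C_5\,p\,q_\sigma W(x).
\]
Consequently, for all $x\in\Omega$ and $t\ge0$,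
\begin{equation}\label{eq:duhamel}
E_xN(X_t)\le Q\Psi_{pt}(x)+C_5\,p\int_0^tq_{p(t-r)}\,E_xW(X_r)\,dr .
\end{equation}
\end{proposition}

\begin{proof}
We use \eqref{eq:terms}. Let $v\in\Gamma(x)$ and $U=\Gamma(v)\cap x\neq\emptyset$. Call $v$ \emph{good} if $v\notin x$ and $U\cap x^+=\emptyset$, and \emph{bad} otherwise. A bad vertex lies in $x^+\cup\Gamma(x^+)$, so there are at most $(2d+1)|x^+|\le2(2d+1)W(x)$ of them. It suffices to show $a_v\le a_v'$ for good $v$ and $a_v-a'_v\le Cq_\sigma$ for bad $v$.

\emph{Good $v$.} The vertices of $U$ are isolated in $x$, so $S(x)=B\cup U$ with $B=S(x\setminus U)$. The set $B$ is disjoint from $\Gamma(v)\cup v$ and independent of $R_v$ and $(R_u)_{u\in U}$. By \eqref{eq:insert}, $S(x\cup v)=B\cup A^*$ with $A^*$ as in Lemma~\ref{lem:star}. Conditionally on $B$, apply that lemma to $f(\cdot)=\Psi(B\cup\cdot)$; since $S(x)\cap\Gamma(v)=U$, the two sides average to $a_v$ and $a'_v$.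

\emph{Bad $v$, bound on $a_v$.} Let $y=x\setminus v$. By \eqref{eq:insert}, monotonicity and \eqref{eq:increment}, $a_v\le E[\Psi(S(y)\cup v)-\Psi(S(y))]\le q_\sigma E\operatorname{dist}(v,S(y))$. The set $y$ may contain a large cluster, so we must show that a survivor is found near $v$. Fix $u_0\in U$ and move from $u_0$ to the neighbor in $y$ with the largest $R$ as long as this increases $R$. The path stops at a vertex of $S(y)$, after $J$ steps say. There are at most $(2d)^j$ paths of $j$ steps from $u_0$, and each is $R$-increasing with probability at most $1/(j+1)!$. So $EJ=\sum_{j\ge1}P(J\ge j)\le\sum_{j\ge1}(2d)^j/(j+1)!\le e^{2d}$ and $a_v\le(1+e^{2d})q_\sigma$.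

\emph{Bad $v$, bound on $-a'_v$.} Let $S=S(x)$ and $u\in S\cap\Gamma(v)$. Then $S\cup v=(S-u+v)\cup u$, and $u$ is at distance $1$ from $v\in S-u+v$. Monotonicity and \eqref{eq:increment} give $\Psi(S)-\Psi(S-u+v)\le\Psi(S\cup v)-\Psi(S-u+v)\le q_\sigma$. There are at most $2d$ such $u$, so $-a_v'\le dq_\sigma$.

For \eqref{eq:duhamel} apply \eqref{eq:dynkin} to $F_r=Q\Psi_{p(t-r)}$. Here $\partial_rF_r=-pQ\mathcal A\Psi_{p(t-r)}$, so the derivative of $E_xF_r(X_r)$ is at most $C_5pq_{p(t-r)}E_xW(X_r)$, while $F_t=N$ and $F_0=Q\Psi_{pt}$.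
\end{proof}

\section{Coalescing walks on the torus}\label{sec:crw}

To use \eqref{eq:duhamel} we need upper bounds on $q$ and on $\Psi$. Let $\alpha_\sigma(a,b)$ be the probability that independent walks from $a$ and $b$ meet by time $\sigma$; it equals $P(\Phi_\sigma(a)=\Phi_\sigma(b))$.

\begin{lemma}\label{lem:meet}
\begin{itemize}
\item[(i)] $p\int_0^\sigma q_r\,dr\le C\sigma/T_n$ for $\sigma\ge L^2$.
\item[(ii)] $\alpha_\sigma(a,b)\ge c_2\,\sigma/T_n$ for all $a,b$ and $\beta L^2\le\sigma\le T_n$.
\item[(iii)] $n^{-1}\sum_b\alpha_\sigma(a,b)\le C\sigma/T_n$ for all $a$ and $\sigma\ge L^2$.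
\item[(iv)] $n^{-3}\sum_{a_1,a_2,a_3\in V}P\big(\Phi_\sigma(a_1)=\Phi_\sigma(a_2)=\Phi_\sigma(a_3)\big)\le C(\sigma/T_n)^2$ for $\sigma\ge L^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $d\ge3$ use $q\le1$ and $p\le c_1/n$. Let $d=2$. Run the difference walk from $0$, and count the jumps out of $0$ at a time $r\le s$ after which the walk does not return to $0$ by time $s$. There is at most one. The walk leaves $0$ at rate $2d$, and from a neighbor of $0$ it avoids $0$ for a time $s-r$ with probability $q_{s-r}$. Taking expectations,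
\[
1\ge\int_0^s\gamma(r)\,2d\,q_{s-r}\,dr\ge2d\,q_s\,I(s),
\]
so $q_s\le C/\log(1+s)$ by Lemma~\ref{lem:kernel}(d). Using $q\le1$ on $[0,\sqrt n]$, for $\sigma\ge n$ we get $\int_0^\sigma q_rdr\le\sqrt n+C\sigma/\log n\le C\sigma/\log n$.

(ii) For $r\ge\sigma/2$ the two walks are together at time $r$ with probability $g_{2r}(a,b)\ge\frac1{2n}$ by Lemma~\ref{lem:kernel}(a), so the expected time together during $[0,\sigma]$ is at least $\frac\sigma{4n}$. By the strong Markov property at the meeting time it is at most $\alpha_\sigma(a,b)I(\sigma)$, and $I(\sigma)\le CT_n/n$.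

(iii) Start one walk at $a$ and the other uniformly. The second walk is uniform at all times and independent of the first, so the expected time together during $[0,2\sigma]$ is $2\sigma/n$. By the strong Markov property it is at least the probability of meeting by time $\sigma$ times $I(\sigma)\ge cT_n/n$.

(iv) Let $\omega^1,\omega^2,\omega^3$ be independent walks with independent uniform starting points, let $\tau_{ij}$ be the meeting time of $\omega^i$ and $\omega^j$, and let $\tau=\min\tau_{ij}$. The three flow lines stopped at their first coincidence have the law of $(\omega^1,\omega^2,\omega^3)$ stopped at $\tau$. If all three lines merge by time $\sigma$, then $\tau=\tau_{ij}\le\sigma$ for some pair $i<j$, and the merged line meets the third line, of index $k$, within a further time $\sigma$. By the strong Markov property at $\tau$, the probability in question is at most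
\[
\sum_{i<j}E\big[\mathbf 1\{\tau_{ij}=\tau\le\sigma\}\,\alpha_\sigma(\omega^i_{\tau_{ij}},\omega^k_{\tau_{ij}})\big]\le\sum_{i<j}E\big[\mathbf 1\{\tau_{ij}\le\sigma\}\,\alpha_\sigma(\omega^i_{\tau_{ij}},\omega^k_{\tau_{ij}})\big].
\]
Dropping the condition $\tau_{ij}=\tau$ frees the third walk: $\omega^k$ is stationary and independent of $(\omega^i,\omega^j)$, so given $(\omega^i,\omega^j)$ the point $\omega^k_{\tau_{ij}}$ is uniform. By (iii), each term is at most $\frac{C\sigma}{T_n}P(\tau_{ij}\le\sigma)\le(C\sigma/T_n)^2$.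
\end{proof}

Among $k$ lines about $k^2\sigma/T_n$ pairs meet in time $\sigma$, which is a fixed fraction of $k$ once $k$ is of order $T_n/\sigma$. The next lemma makes this precise by inclusion--exclusion. The bound (ii) on pairs holds for all starting points, but the bound (iv) on triples needs spread-out points, so we first let the lines run for a time $\sigma\ge\beta L^2$.

\begin{lemma}\label{lem:contract}
There are $\epsilon_0,c_3\in(0,\frac12]$ such that for $\beta L^2\le\sigma\le\epsilon_0T_n/4$ and all $A\subset V$,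
\[
\Psi_{2\sigma}(A)\le(1-c_3)|A|+\epsilon_0T_n/\sigma .
\]
\end{lemma}

\begin{proof}
First let $|A|=k\ge4$ and $\beta L^2\le\sigma\le T_n$, and put $\kappa=k\sigma/T_n$. Write $\Phi_{2\sigma}=\Phi'\circ\Phi_\sigma$, where $\Phi'$ is built from the clocks during $(\sigma,2\sigma]$; it is a copy of $\Phi_\sigma$ independent of $B=\Phi_\sigma(A)$. Let $b=|B|\le k$.

The identity $j-1-\binom j2+\binom j3=\binom{j-1}3\ge0$, applied to the sizes $j\ge1$ of the classes of points of $B$ with the same image under $\Phi'$, gives
\[
b-|\Phi'(B)|\ge\#\{\text{merged pairs of }B\}-\#\{\text{merged triples of }B\}.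
\]
By Lemma~\ref{lem:meet}(ii) the expected number of merged pairs is at least $c_2\frac\sigma{T_n}E\binom b2$. For the triples, let $x_1,x_2,x_3$ be distinct. Lines with distinct endpoints have not met, so $P(\Phi_\sigma(a_i)=x_i,\ i=1,2,3)\le\prod_ig_\sigma(a_i,x_i)\le(2/n)^3$, and summing over $a_1,a_2,a_3\in A$ gives $P(x_1,x_2,x_3\in B)\le(2k/n)^3$. By Lemma~\ref{lem:meet}(iv) the expected number of merged triples is at most $(2k)^3C(\sigma/T_n)^2=C_6k\kappa^2$.

If $Eb<k/2$, then $\Psi_{2\sigma}(A)\le k/2$. If $Eb\ge k/2$, Jensen's inequality gives $E\binom b2\ge\frac12\cdot\frac k2(\frac k2-1)\ge k^2/16$, because $k\ge4$, and therefore $\Psi_{2\sigma}(A)\le k(1-\frac{c_2}{16}\kappa+C_6\kappa^2)$. Choose $\epsilon_0\le\frac12$ with $C_6\epsilon_0\le c_2/32$. For $\kappa\in[\epsilon_0/2,\epsilon_0]$ the last bound is at most $k(1-c_2\epsilon_0/64)$. With $c_3=\min(\frac12,c_2\epsilon_0/64)$ we have $\Psi_{2\sigma}(A)\le(1-c_3)k$ in both cases.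

Now let $\sigma\le\epsilon_0T_n/4$ and $k=\lfloor\epsilon_0T_n/\sigma\rfloor\ge4$, so that $\kappa\in[\epsilon_0/2,\epsilon_0]$. Split a general $A$ into blocks of size $k$ and a remainder of size less than $k$. Since $|\Phi(A_1\cup A_2)|\le|\Phi(A_1)|+|\Phi(A_2)|$, the blocks contribute at most $(1-c_3)|A|$ and the remainder at most its size.
\end{proof}

\section{Coming down to a bounded number of particles}\label{sec:down}

\begin{proposition}\label{prop:down}
There are a time $t_1\le CnT_n$ and constants $M_0$, $K$ such that $E_x|X_t|\le2M_0$ for all $x\in\Omega$ and $t\ge t_1$, and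
\begin{equation}\label{eq:small}
P_x(X_{t_1}\in\mathcal Y_K)\ge\tfrac12\qquad(x\in\Omega),
\end{equation}
where $\mathcal Y_K$ is the family of nonempty independent sets with at most $K$ elements.
\end{proposition}

\begin{proof}
\emph{One step.} Let $\beta L^2\le\sigma\le\epsilon_0T_n/4$, $s=2\sigma/p$ and $t'\ge t+s+4\log n$. Apply the Markov property at time $t'-s$ and then \eqref{eq:duhamel} over a time $s$. By Lemma~\ref{lem:contract}, $Q\Psi_{2\sigma}\le(1-c_3)N+\epsilon_0T_n/\sigma$, so the first term has expectation at most $(1-c_3)M(t)+\epsilon_0T_n/\sigma$. In the second term all times are at least $t+4\log n$, so by Lemmas~\ref{lem:W} and~\ref{lem:meet}(i) it is at most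
\[
C_5\,C_4\,pM(t)\cdot p\int_0^sq_{p(s-r)}\,dr=C_4C_5\,M(t)\cdot p\int_0^{2\sigma}q_r\,dr\le C_7\frac\sigma{T_n}M(t).
\]
Therefore
\[
M(t+s+4\log n)\le\Big(1-c_3+C_7\frac\sigma{T_n}\Big)M(t)+\frac{\epsilon_0T_n}\sigma .
\]

\emph{The scales.} A large $\sigma$ brings $M$ down to a low level but each step is long; with $\sigma$ of order $T_n$ throughout, the $\log n$ steps needed to come down from $M(0)\le n$ would take a time $nT_n\log n$. So we begin with the shortest admissible steps and double their length as $M$ halves. Let $a=\min(\epsilon_0/4,c_3/(2C_7))$, $\sigma_j=2^{-j}aT_n$ and $s_j=2\sigma_j/p+4\log n$, and let $j_*$ be the largest $j\ge0$ with $\sigma_j\ge\beta L^2$. It exists for large $n$ because $L^2=o(T_n)$ when $d\ge2$, and $\sigma_{j_*}<2\beta L^2$, $j_*\le C\log n$. For $j\le j_*$ the factor in the one-step bound is at most $1-c_3/2$ and the additive term is $\epsilon_02^j/a$. Iterating $i$ times and summing the geometric series,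
\[
M(t+is_j)\le\big(1-\tfrac{c_3}2\big)^iM(t)+\Lambda2^j,\qquad\Lambda=\frac{2\epsilon_0}{c_3a}\ge1 .
\]

At level $j_*$ take $i=\lceil\frac2{c_3}\log n\rceil$ steps from $t=0$. Then $M\le1+\Lambda2^{j_*}\le2\Lambda2^{j_*}$, after a time at most $C\log n\,(nL^2+\log n)\le CnT_n$; indeed $L^2\log n=T_n$ for $d=2$ and $L^2\log n\le CL^3\le Cn$ for $d\ge3$. Then treat the levels $j=j_*-1,\dots,0$ in turn. At the start of level $j$ we have $M\le4\Lambda2^j$, and $i_0$ steps with $(1-c_3/2)^{i_0}\le\frac14$ give $M\le2\Lambda2^j$. These levels take a total time at most $i_0\sum_js_j\le i_0(4aT_n/p+C\log^2n)\le CnT_n$. Hence $M(t_0)\le M_0:=2\Lambda$ for some $t_0\le CnT_n$.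

\emph{Conclusion.} Let $t_1=t_0+4\log n$. For $t\ge t_1$, Lemma~\ref{lem:W} gives $E_xW(X_t)\le C_4pM_0\le\frac14$, so $E_x|X_t|=E_xN(X_t)+E_xW(X_t)\le2M_0$. Since $W\ge1$ on sets that are not independent, $X_{t_1}$ fails to be independent with probability at most $\frac14$, and $P_x(N(X_{t_1})>4M_0)\le\frac14$ by Markov's inequality. On independent sets $N(x)=|x|$, so \eqref{eq:small} holds with $K=\lfloor4M_0\rfloor$.
\end{proof}

\section{A bounded density}\label{sec:density}

We now start from $y\in\mathcal Y_K$ and want $P_y(X_t=B)\le C\pi(B)$ on an event of probability bounded below. By \eqref{eq:pi} this amounts to a bound $Cn^{-|B|}$, which is what independent walks achieve after a walk time of order $L^2$. Branchings spoil the comparison with walks, so we kill the process when one threatens. This is affordable: branchings have rate $O(p^2)$, so they are unlikely during a time $t_2=a_2n^2$ with $a_2$ small (this uses $np\le c_1$), while the walk time $pt_2\ge c_0a_2n$ is at least a constant multiple of $L^2$ (this uses $np\ge c_0$ and $d\ge2$).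

\subsection{The killed process}

Let $\zeta$ be the first time at which a vertex of $\Gamma(X_t)$ rings $1$ while $X_t$ is not independent, and kill the process at $\zeta$. If $x$ is independent, then $\Gamma(x)\cap x=\emptyset$, so only rings $1$ change the state. If $x^+\ne\emptyset$, rings $0$ remove vertices of $x^+$ and rings $1$ in $\Gamma(x)$ kill. The generator of the killed process is therefore
\[
\mathsf L^\dagger f(x)=\begin{cases}p\sum_{v\in\Gamma(x)}[f(x\cup v)-f(x)], & x^+=\emptyset,\\[2pt] (1-p)\mathsf L_0f(x)-p|\Gamma(x)|f(x), & x^+\ne\emptyset.\end{cases}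
\]
Before $\zeta$, a birth at $v$ in an independent set $x$ is followed by deaths in the star $U\cup v$, $U=\Gamma(v)\cap x$, until either $v$ dies or all of $U$ has died. The resulting independent set is $(x\setminus U)\cup A$ with $\emptyset\ne A\subset U$ or $A=\{v\}$, and it has at most $|x|$ elements. So, from $y\in\mathcal Y_K$, all independent states visited before $\zeta$ are in $\mathcal Y_K$, and $|X_t|\le K+1$ for $t<\zeta$.

\begin{lemma}\label{lem:kill}
There is $a_2>0$ such that, with $t_2=a_2n^2$, $P_y(\zeta>t_2,\ X_{t_2}\in\mathcal Y_K)\ge\frac12$ for all $y\in\mathcal Y_K$.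
\end{lemma}

\begin{proof}
If $x\in\mathcal Y_K$, then $W(x)=0$ and $W(x\cup v)\le2d+1$, so $\mathsf L^\dagger W(x)\le C_8p$ with $C_8=2dK(2d+1)$. If $x^+\ne\emptyset$, then $\mathsf L_0N=0$ gives $\mathsf L_0W(x)=-|x^+|$, so $\mathsf L^\dagger W(x)\le-(1-p)|x^+|\le-\frac12W(x)$. By \eqref{eq:dynkin} and \eqref{eq:gronwall}, $E_y[W(X_r);r<\zeta]\le2C_8p$, hence $P_y(X_r^+\ne\emptyset,\,r<\zeta)\le2C_8p$ for all $r$. Killing acts only when $X_r^+\ne\emptyset$, at rate at most $2d(K+1)p$. So $P_y(\zeta\le t_2)\le4d(K+1)C_8p^2t_2\le4d(K+1)C_8c_1^2a_2\le\frac14$ for a suitable $a_2$, and the probability in the statement is at least $\frac34-2C_8p\ge\frac12$.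
\end{proof}

\subsection{A symmetric kernel on tuples}

To bound the probability that the sites of $B$ are occupied, we follow $j=|B|$ labeled particles. Fix $1\le j\le K$. Let $\mathcal T_j$ be the set of ordered $j$-tuples $a=(a_1,\dots,a_j)$ of distinct, pairwise nonadjacent vertices. Write $a\subset y$ if all entries of $a$ lie in $y$, let $J_v(a)=\{i:a_i\sim v\}$, and let $a^{i\to v}$ be $a$ with $a_i$ replaced by $v$. A birth at $v$ next to exactly one entry moves this entry with probability at most $\frac12$; a birth next to $|J_v(a)|\ge2$ entries leaves all of them alive with probability $1/(|J_v(a)|+1)$ and otherwise destroys the tuple. Accordingly, for $h:\mathcal T_j\to\mathbb R$ let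
\[
\mathcal Bh(a)=\sum_{i=1}^j\ \sum_{v:\,J_v(a)=\{i\}}\frac12\big[h(a^{i\to v})-h(a)\big]-\sum_{v:\,|J_v(a)|\ge2}\frac{|J_v(a)|}{|J_v(a)|+1}\,h(a).
\]
If $v\sim a_i$, then $v$ is not an entry of $a$, so
\begin{equation}\label{eq:stay}
a^{i\to v}\in\mathcal T_j\iff J_v(a)=\{i\}\qquad(a\in\mathcal T_j,\ v\sim a_i).
\end{equation}
In that case $J_{a_i}(a^{i\to v})=\{i\}$, so the reverse jump has the same rate $\frac12$. Thus $\mathcal B$ is a symmetric matrix with nonnegative off-diagonal entries and nonpositive row sums, and $H_\sigma=e^{\sigma\mathcal B}$ is symmetric and nonnegative with row sums at most $1$. For $j=1$ there is no killing term, $\mathcal B=\frac12\Delta$ and $H_\sigma=g_\sigma$; the next lemma then bounds the probability of ending at $\{b\}$ by $\sum_{a\in y}g_{pt}(a,b)$.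

\begin{lemma}\label{lem:dual}
Let $y\in\mathcal Y_K$, let $B$ be an independent set with $|B|=j$, and let $b\in\mathcal T_j$ be an ordering of $B$. Then for $t\ge0$,
\[
P_y(X_t=B,\ \zeta>t)\le\sum_{a\in\mathcal T_j,\,a\subset y}H_{pt}(a,b)\le K^j\max_{a\in\mathcal T_j}H_{pt}(a,b).
\]
\end{lemma}

\begin{proof}
For independent $z$ let $\Xi_\sigma(z)=\sum_{a\subset z}H_\sigma(a,b)$, and let $F_\sigma=Q\Xi_\sigma\ge0$. Fix $\sigma$ and write $h=H_\sigma(\cdot,b)\ge0$, so that $\partial_\sigma F_\sigma(x)=E\sum_{a\subset S(x)}\mathcal Bh(a)$. We claim that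
\begin{equation}\label{eq:super}
\mathsf L^\dagger F_\sigma\le p\,\partial_\sigma F_\sigma\quad\text{on }\Omega .
\end{equation}

\emph{Case $x$ independent.} Here $S(x)=x$. Let $v\in\Gamma(x)$, $U=\Gamma(v)\cap x$ and $m=|U|$. By \eqref{eq:insert}, $S(x\cup v)=(x\setminus U)\cup A^*$ with $A^*$ as in Lemma~\ref{lem:star}. A tuple $a\subset x$ is contained in $S(x\cup v)$ if and only if $R_{a_i}>R_v$ for all $i\in J_v(a)$, which has probability $1/(|J_v(a)|+1)$. A tuple $a'$ with $a'_i=v$ can be contained in $S(x\cup v)$ only if its other entries lie in $x\setminus U$, and then it is contained exactly when $A^*=\{v\}$, which has probability $1/(m+1)$. These $a'$ are the tuples $a^{i\to v}$ with $a\subset x$ and $J_v(a)=\{i\}$, and each arises from exactly $m$ tuples $a$, one for each choice of $a_i\in U$. Since $\frac1{m(m+1)}\le\frac12$,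
\[
F_\sigma(x\cup v)-F_\sigma(x)\le\sum_{i}\sum_{\substack{a\subset x\\J_v(a)=\{i\}}}\frac12\big[h(a^{i\to v})-h(a)\big]-\sum_{\substack{a\subset x\\|J_v(a)|\ge2}}\frac{|J_v(a)|}{|J_v(a)|+1}\,h(a).
\]
For $v\notin\Gamma(x)$ and $a\subset x$ we have $J_v(a)=\emptyset$, so the sum of the right sides over $v\in\Gamma(x)$ is $\sum_{a\subset x}\mathcal Bh(a)$. Multiplying by $p$ gives \eqref{eq:super}.

\emph{Case $x^+\ne\emptyset$.} By Lemma~\ref{lem:harmonic}, $\mathsf L^\dagger F_\sigma(x)=-p|\Gamma(x)|F_\sigma(x)$. For $a\subset S(x)\subset x$, each $v$ with $J_v(a)\ne\emptyset$ lies in $\Gamma(x)$ and contributes at least $-h(a)$ to $\mathcal Bh(a)$, so $\mathcal Bh(a)\ge-|\Gamma(x)|h(a)$. Summing over $a\subset S(x)$ and averaging gives \eqref{eq:super}. This is the reason for killing at every ring $1$ in $\Gamma(x)$.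

By \eqref{eq:dynkin} and \eqref{eq:super}, $r\mapsto E_y[F_{p(t-r)}(X_r);r<\zeta]$ is nonincreasing on $[0,t]$. At $r=0$ it equals $\Xi_{pt}(y)$, a sum of at most $K^j$ terms. At $r=t$ it is at least $P_y(X_t=B,\zeta>t)$, because $F_0\ge0$ and $F_0(B)=\Xi_0(B)=1$.
\end{proof}

\subsection{The heat kernel bound}

Independent walks killed on leaving $\mathcal T_j$ would be killed at rate $|J_v(a)|/2$ through a vertex $v$ with $|J_v(a)|\ge2$, which is larger than the rate $|J_v(a)|/(|J_v(a)|+1)$ in $\mathcal B$. So that comparison goes the wrong way for bounding $H_\sigma$ pointwise. The two rates are comparable up to a constant, however, and this suffices for a comparison of Dirichlet forms, which bounds the kernel by a Nash-type argument.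

\begin{lemma}\label{lem:nash}
For $1\le j\le K$, $\sigma>0$ and $a,b\in\mathcal T_j$, $H_\sigma(a,b)\le C\max\{n^{-j},\sigma^{-dj/2}\}$.
\end{lemma}

\begin{proof}
All norms and inner products are with respect to counting measure. Let $D=dj$, let $\mathcal G$ be the generator of $j$ independent walks on $V^j$, and let $\mathcal E_{\mathcal B}(h)=-\langle h,\mathcal Bh\rangle$ and $\mathcal E_{\mathcal G}(\phi)=-\langle\phi,\mathcal G\phi\rangle$. For a symmetric generator the form is the sum over unordered pairs of states of the jump rate times the squared difference, plus the sum of the killing rate times the square.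

\emph{Comparison of forms.} Let $\bar h$ be the extension of $h$ to $V^j$ by $0$. By \eqref{eq:stay}, the terms of $\mathcal E_{\mathcal G}(\bar h)$ coming from pairs inside $\mathcal T_j$ are the jump terms of $\mathcal E_{\mathcal B}(h)$, and the jumps out of $\mathcal T_j$ from $a$ are those of an entry $a_i$ to a vertex $v$ with $i\in J_v(a)$ and $|J_v(a)|\ge2$. They contribute $\sum_a\sum_{v:|J_v(a)|\ge2}\frac12|J_v(a)|h(a)^2$. Since $|J_v(a)|\le2d$, we have $\frac{|J_v(a)|}{|J_v(a)|+1}\ge\frac2{2d+1}\cdot\frac12|J_v(a)|$, and so $\mathcal E_{\mathcal B}(h)\ge\frac2{2d+1}\mathcal E_{\mathcal G}(\bar h)$.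

\emph{Nash inequality.} By Lemma~\ref{lem:kernel}(b), the kernel $\prod_ig_r(x_i,y_i)$ of $e^{r\mathcal G}$ is at most $C'r^{-D/2}$ for $r\le L^2$. The inequality $1-e^{-r\lambda}\le r\lambda$ in the spectral decomposition of $-\mathcal G$ gives $\|\phi\|_2^2-\langle\phi,e^{r\mathcal G}\phi\rangle\le r\mathcal E_{\mathcal G}(\phi)$. Hence
\[
\|\phi\|_2^2\le r\,\mathcal E_{\mathcal G}(\phi)+C'r^{-D/2}\|\phi\|_1^2\qquad(0<r\le L^2).
\]

\emph{Decay.} Let $h_s=H_s(\cdot,b)$ and $u(s)=\|h_s\|_2^2>0$. By symmetry $\|h_s\|_1\le1$, and $u'=-2\mathcal E_{\mathcal B}(h_s)\le0$. Suppose $u(s)\ge2C'L^{-D}$ and choose $r=(2C'/u(s))^{2/D}\le L^2$. Then $C'r^{-D/2}=u(s)/2$, so $\mathcal E_{\mathcal G}(\bar h_s)\ge u(s)/(2r)$ and $u'(s)\le-cu(s)^{1+2/D}$, that is, $(u^{-2/D})'(s)\ge c'$. As $u$ is nonincreasing, $u(s)\ge2C'L^{-D}$ implies that this holds on all of $[0,s]$, whence $u(s)^{-2/D}\ge c's$. Thus $u(s)\le\max\{2C'n^{-j},(c's)^{-D/2}\}$ for every $b$. Finally, by symmetry and the Cauchy--Schwarz inequality, $H_\sigma(a,b)=\langle H_{\sigma/2}(\cdot,a),H_{\sigma/2}(\cdot,b)\rangle$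 is at most this bound with $s=\sigma/2$.
\end{proof}

Since $pt_2\ge c_0a_2L^2$, Lemma~\ref{lem:nash} gives $H_{pt_2}(a,b)\le CL^{-dj}=Cn^{-j}$. With Lemma~\ref{lem:dual} and \eqref{eq:pi},
\begin{equation}\label{eq:dens}
P_y(X_{t_2}=B,\ \zeta>t_2)\le C_9\,\pi(B)\qquad(y,B\in\mathcal Y_K).
\end{equation}
Put $t_*=t_1+t_2\le CnT_n$ and let $\mathcal H$ be the event that $X_{t_1}\in\mathcal Y_K$, that no vertex of $\Gamma(X_t)$ rings $1$ at a time $t\in(t_1,t_*]$ at which the configuration is not independent, and that $X_{t_*}\in\mathcal Y_K$. The Markov property at $t_1$, with \eqref{eq:small}, Lemma~\ref{lem:kill} and \eqref{eq:dens}, proves the following.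

\begin{proposition}\label{prop:good}
For every $x\in\Omega$, $P_x(\mathcal H)\ge\frac14$ and $P_x(X_{t_*}=B,\,\mathcal H)\le C_9\pi(B)$ for all $B\in\Omega$.
\end{proposition}

\section{Return to discrete time and end of the proof}\label{sec:discrete}

The time $t_*$ corresponds to the random step $\eta_{t_*}$, which is not independent of $\mathcal H$, and Proposition~\ref{prop:good} bounds only the law summed over all values $m$ of $\eta_{t_*}$. To reach a fixed step we must run the chain for a number of steps that depends on $m$. Using the bound $C_9\pi$ separately for each $m$ would cost a factor equal to the number of values, a power of $n$, and hence a factor $\log n$ in the mixing time. The following maximal inequality, which uses that the spectrum of $P$ is nonnegative, handles all $m$ at once.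

\begin{lemma}\label{lem:max}
For $\phi\in L^2(\pi)$ and $m_0\ge1$, the function $\phi^*=\max_{m_0\le j\le2m_0}|P^j\phi|$ satisfies $\|\phi^*\|_2\le\frac32\|\phi\|_2$.
\end{lemma}

\begin{proof}
Telescoping and the Cauchy--Schwarz inequality give, pointwise,
\[
\phi^*\le|P^{m_0}\phi|+\sum_{i=m_0}^{2m_0-1}|P^i(I-P)\phi|\le|P^{m_0}\phi|+\Big(\sum_{i=m_0}^{2m_0-1}\frac1i\Big)^{1/2}\Big(\sum_{i\ge1}i\,|P^i(I-P)\phi|^2\Big)^{1/2},
\]
and $\sum_{i=m_0}^{2m_0-1}\frac1i\le1$. For $\lambda\in[0,1)$ we have $\sum_{i\ge1}i\lambda^{2i}(1-\lambda)^2=\frac{\lambda^2(1-\lambda)^2}{(1-\lambda^2)^2}=\frac{\lambda^2}{(1+\lambda)^2}\le\frac14$, and the sum vanishes for $\lambda=1$. Expanding $\phi$ in eigenfunctions, $\sum_{i\ge1}i\|P^i(I-P)\phi\|_2^2\le\frac14\|\phi\|_2^2$. Hence $\|\phi^*\|_2\le\|\phi\|_2+\frac12\|\phi\|_2$.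
\end{proof}

\begin{proposition}\label{prop:doeblin}
There is an integer $m_*\le Cn^2T_n$ such that $P^{m_*}(x,A)\ge\frac18\pi(A)-\frac1{32}$ for all $x\in\Omega$ and $A\subset\Omega$.
\end{proposition}

\begin{proof}
Let $m_0=\lceil2nt_*\rceil$. The variable $\eta_{t_*}$ is Poisson with mean $nt_*$, so Chebyshev's inequality gives $P(\eta_{t_*}>m_0)\le\frac1{nt_*}\le\frac18$. For $0\le m\le m_0$ let $\mu_m(\cdot)=P_x(Y_m\in\cdot,\ \eta_{t_*}=m,\ \mathcal H)$, and let $\mu=\sum_{m\le m_0}\mu_m$. Since $Y_{\eta_{t_*}}=X_{t_*}$, Proposition~\ref{prop:good} gives $\mu\le C_9\pi$ and $\mu(\Omega)\ge\frac14-\frac18=\frac18$.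

Let $r=\lceil t_{\mathrm{rel}}\log(24C_9)\rceil$ and $m_*=r+2m_0$; we may assume $C_9\ge1$. By Proposition~\ref{prop:gap} and $t_*\le CnT_n$, $m_*\le Cn^2T_n$. The event $\mathcal H\cap\{\eta_{t_*}=m\}$ and the state $Y_m$ are determined by the process $\eta$ and the updates $(v_i,\theta_i)_{i<m}$, and these are independent of the updates $(v_i,\theta_i)_{i\ge m}$. Therefore
\[
P^{m_*}(x,A)\ge\sum_{m\le m_0}P_x(Y_{m_*}\in A,\ \eta_{t_*}=m,\ \mathcal H)=\sum_{m\le m_0}\mu_m\big(P^{m_*-m}\mathbf 1_A\big).
\]
Let $\phi=P^r(\mathbf 1_A-\pi(A))$. Then $P^{m_*-m}\mathbf 1_A=\pi(A)+P^{2m_0-m}\phi\ge\pi(A)-\phi^*$, because $2m_0-m\in[m_0,2m_0]$. So $P^{m_*}(x,A)\ge\frac18\pi(A)-\mu(\phi^*)$. Since $\|\mathbf 1_A-\pi(A)\|_2\le\frac12$ and $\lambda_2^r\le e^{-r/t_{\mathrm{rel}}}\le1/(24C_9)$, Lemma~\ref{lem:max} gives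
\[
\mu(\phi^*)\le C_9\,\pi(\phi^*)\le C_9\|\phi^*\|_2\le C_9\cdot\frac32\cdot\frac12\cdot\frac1{24C_9}=\frac1{32}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}]
Part (a) is Proposition~\ref{prop:gap}, part (c) is contained in Proposition~\ref{prop:down}, and the lower bound in (b) is \eqref{eq:lower}.

For the upper bound in (b), let $\bar\delta(m)=\sup_{x,x'}\|P^m(x,\cdot)-P^m(x',\cdot)\|_{\mathrm{TV}}$. Recall that $\delta(m)\le\bar\delta(m)$, because $\pi$ is an average of the laws $P^m(x',\cdot)$, and that $\bar\delta$ is submultiplicative: $\bar\delta(m+m')\le\bar\delta(m)\bar\delta(m')$. By Proposition~\ref{prop:doeblin} applied to $A^c$ and to $A$,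
\[
P^{m_*}(x,A)-P^{m_*}(x',A)=1-P^{m_*}(x,A^c)-P^{m_*}(x',A)\le1-\tfrac18+\tfrac1{16}=\tfrac{15}{16}.
\]
Hence $\delta(lm_*)\le(15/16)^l$, which is less than $\epsilon$ for $l=\lfloor\log(1/\epsilon)/\log(16/15)\rfloor+1\le C\log(1/\epsilon)$ when $\epsilon\le\frac14$. So $\tau(\epsilon)\le lm_*\le Cn^2T_n\log(1/\epsilon)$.

If there were cutoff, then $\tau(1-\epsilon)\le\tau(1/4)\le\tau(\epsilon)$ would force $\tau(\epsilon)/\tau(1/4)\to1$ for each fixed $\epsilon\in(0,\frac14)$. But the two bounds in (b) give $\tau(\epsilon)/\tau(1/4)\ge\frac{C_1\log(1/\epsilon)}{C_2\log4}$, which is a constant larger than $1$ for small $\epsilon$. This proves Theorem~\ref{thm:strong}, and $\epsilon=\frac14$ in (b) gives Theorem~\ref{thm:main}.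
\end{proof}

\begin{thebibliography}{9}

\bibitem{PS}
Natesh S Pillai and Aaron Smith,
\emph{Mixing Times for a Constrained Ising Process on the Two-Dimensional Torus at Low Density},
arXiv:1708.03838 (2017).

\end{thebibliography}
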